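# Bernoulli shifts over $F_2$ have infinite $L^1$-orbit multiplicity

## 1. Cylinder functions out of reach of every finite family

**Theorem 1.** Let $\Gamma$ be a countably infinite sofic group, let $(L,\lambda)$ be a standard probability space whose measure is not a point mass, and let $X=L^\Gamma$, $\mu=\lambda^\Gamma$, with the action $(\gamma\cdot\omega)(g)=\omega(\gamma^{-1}g)$ and the operators $U_\gamma f=f\circ\gamma^{-1}$. Fix a Borel set $A\subset L$ with $p:=\lambda(A)\in(0,1)$ and put $q=1-p$. Let $F\subset\Gamma$ have $n\ge1$ elements, let $s_0$ be a mode of the binomial law $\mathrm{Bin}(n,p)$, and put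
$$W=\Big\{w\in\{0,1\}^F:\sum_{b\in F} w(b)=s_0\Big\},\qquad k=|W|=\binom n{s_0},\qquad \kappa=p^{s_0}q^{n-s_0},\qquad \alpha=k\kappa .$$
For $w\in W$ let $g_w$ be the indicator function of the cylinder $\{\omega\in X:\mathbf 1_A(\omega(b))=w(b)\text{ for all }b\in F\}$. Let $m\ge1$ and suppose that
$$k\ \ge\ 800\,m\,n^2(n+1). \tag{1}$$

(i) If $f_1,\dots,f_m\in L^1(X;\mathbb C)$ and $h_w\in\operatorname{span}_{\mathbb C}\{U_\gamma f_s:\gamma\in\Gamma,\ 1\le s\le m\}$ for each $w\in W$, then
$$\sum_{w\in W}\|h_w-g_w\|_1\ \ge\ \frac{\alpha}{800}=\frac1{800}\sum_{w\in W}\|g_w\|_1 .$$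

(ii) If $f_1,\dots,f_m$ are arbitrary measurable complex functions on $X$ (elements of $L^0$) and $h_w\in\operatorname{span}_{\mathbb C}\{U_\gamma f_s\}$ for each $w\in W$, then
$$\sum_{w\in W}\mu\Big(|h_w-g_w|\ge \frac1{2k}\Big)\ \ge\ \frac{\alpha}{800}.$$

For $f_1,\dots,f_m\in L^1(X;\mathbb C)$ write $G_\Gamma(f_1,\dots,f_m)$ for the $L^1$-closure of $\operatorname{span}_{\mathbb C}\{U_\gamma f_s\}$. The number $\operatorname{mult}_{L^1}(\Gamma\curvearrowright X)$, called the $L^1$-orbit multiplicity, is the least $m\ge 1$ for which some $f_1,\dots,f_m$ satisfy $G_\Gamma(f_1,\dots,f_m)=L^1(X)$, or $\infty$ if there is no such $m$. A function $f$ with $G_\Gamma(f)=L^1(X)$ is an $L^1$-cyclic vector.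

**Corollary 2.** For every nontrivial base $(L,\lambda)$, the Bernoulli shift $F_2\curvearrowright(L^{F_2},\lambda^{F_2})$ has $\operatorname{mult}_{L^1}=\infty$. In particular it has no $L^1$-cyclic vector.

So the answer does not depend on the base. The rest of the lecture explains these statements, proves them, and then draws three further consequences (Theorems 3, 4 and 5).

## 2. What the statement says

The question behind Corollary 2 is whether one integrable function, translated by a group and combined linearly, can approximate every integrable function. It comes from Zongrui Hu, Leiye Xu, Shuhao Zhang, "Positive Rokhlin Entropy Implies Infinite $L^1$-Orbit Multiplicity: A Negative Answer to Thouvenot's Question", arXiv:2607.11549 (2026). The problem is posed together with a result for amenable groups: every free ergodic measure-preserving action of a countably infinite amenable group with positive Rokhlin entropy has infinite complex $L^1$-orbit multiplicity. That result will not be used here.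

**The objects.** A point $\omega\in X=L^\Gamma$ is a labeling of $\Gamma$ by independent labels of law $\lambda$. The base is called nontrivial when $\lambda$ is not a point mass. On a standard space, a probability measure taking only the values $0$ and $1$ is a point mass, so for a nontrivial base a set $A$ with $0<\lambda(A)<1$ exists. We look at $\omega$ through the bits $\mathbf 1_A(\omega(g))$, which are independent and equal to $1$ with probability $p$. Since $(\gamma^{-1}\cdot\omega)(g)=\omega(\gamma g)$, we have
$$(U_\gamma f)(\omega)=f(\gamma^{-1}\cdot\omega),\qquad\text{so if } f(\omega)=\varphi\big((\omega(b))_{b\in B}\big)\ \text{ then }\ (U_\gamma f)(\omega)=\varphi\big((\omega(\gamma b))_{b\in B}\big). \tag{2}$$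
The operators $U_\gamma$ are isometries of $L^1$ because the action preserves $\mu$.

**The test functions.** The set $W$ consists of the words on the window $F$ with exactly $s_0$ ones. All of them have the same probability $\kappa=\|g_w\|_1$, and $\alpha=\sum_w\|g_w\|_1$ is the probability that the word seen in the window lies in $W$. A mode is a most likely value. Since $\mathrm{Bin}(n,p)$ has $n+1$ possible values,
$$\alpha\ \ge\ \frac1{n+1}. \tag{3}$$
With $\theta=\max(p,q)<1$ we have $\kappa\le\theta^n$, hence $k=\alpha/\kappa\ge\theta^{-n}/(n+1)$. So $k$ grows exponentially in $n$, and for each $m$ condition (1) holds for all large $n$. The smallest interesting picture is $p=\frac12$, $n=2$: then $s_0=1$, $W=\{01,10\}$, $k=2$, $\kappa=\frac14$, $\alpha=\frac12$. It is too small for (1), but it will illustrate the main construction.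

**What (i) adds to non-density.** The choice $h_w=0$ gives total error exactly $\alpha$. Theorem 1(i) says that $m$ generating functions, however chosen, and linear combinations of their translates, however chosen, improve on this by at most the universal factor $800$. In particular (i) is sharp up to the constant.

**Proof of Corollary 2 from Theorem 1.** Suppose $G_\Gamma(f_1,\dots,f_m)=L^1(X)$ for a countably infinite sofic $\Gamma$. Choose $n$ with (1) and a set $F$ of $n$ elements. Each of the $k$ functions $g_w$ has an approximant $h_w$ in the span with $\|h_w-g_w\|_1<\alpha/(800k)$. The total error is then less than $\alpha/800$, which contradicts (i). So the multiplicity is infinite. It remains to know that $F_2$ is sofic, which is checked below. $\square$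

**Definition (sofic).** A countable group $\Gamma$ is sofic if for every finite $S\subset\Gamma$ and every $\eta>0$ there are a finite nonempty set $V$, bijections $v\mapsto v\cdot\gamma$ of $V$ (one for each $\gamma\in\Gamma$), and a subset $V_0\subset V$ with $|V_0|\ge(1-\eta)|V|$, such that for every $v\in V_0$:

* (a) $(v\cdot s)\cdot t=v\cdot(st)$ for all $s,t\in S$;
* (b) the points $v\cdot s$, $s\in S$, are pairwise distinct.

Thus, seen from most points $v$, the finite set $V$ looks like $\Gamma$ as far as $S$ can tell. For $\Gamma=\mathbb Z$ one may take $V=V_0=\mathbb Z/N$ with $v\cdot\gamma=v+\gamma$ and $N$ larger than all differences of elements of $S$.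

**The free group.** Recall that $F_2$ is residually finite: every nontrivial element survives in some finite quotient. Intersecting finitely many finite-index normal subgroups, we find for each finite $S$ a finite-index normal subgroup $N$ that contains no $s^{-1}t$ with $s\ne t$ in $S$. Take $V=V_0=F_2/N$ and let $v\cdot\gamma=v\,\gamma N$ be right multiplication in the quotient group. Then (a) holds for all $s,t\in F_2$, and $v\cdot s=v\cdot t$ would mean $s^{-1}t\in N$, so (b) holds. For example, if $a,b$ are the generators and $S=\{e,a,b,ab,ba\}$, the map $a\mapsto(1\,2)$, $b\mapsto(2\,3)$ onto the symmetric group on three letters is injective on $S$: the images of $ab$ and $ba$ are the two different $3$-cycles. So $V$ can have six points.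

**Comparison with the usual definition.** The usual definition asks for maps $\sigma:\Gamma\to\mathrm{Sym}(V)$ such that, on any prescribed finite set of group elements and for a proportion of the $v$ as close to $1$ as we like, $\sigma(s)\sigma(t)v=\sigma(st)v$, and $\sigma(s)v\ne v$ for $s\ne e$. This implies ours. Put $v\cdot\gamma=\sigma(\gamma^{-1})v$. Then for most $v$
$$(v\cdot s)\cdot t=\sigma(t^{-1})\sigma(s^{-1})v=\sigma\big((st)^{-1}\big)v=v\cdot(st),$$
which is (a). For (b), suppose $\sigma(s^{-1})v=\sigma(t^{-1})v$ with $s\neq t$. For most $v$, applying $\sigma(t)$ gives $\sigma(ts^{-1})v=\sigma(e)v$, and $\sigma(e)v=v$ because $\sigma(e)\sigma(e)v=\sigma(e)v$ and $\sigma(e)$ is injective. So $\sigma(ts^{-1})v=v$ with $ts^{-1}\ne e$, which is excluded for most $v$. The converse implication is not needed.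

## 3. Local functions and Walsh characters

Let us try the question by hand for $L=\{\pm1\}$ with the uniform measure. Write $x_g(\omega)=\omega(g)$, and for finite $K\subset\Gamma$ put $x_K=\prod_{g\in K}x_g$. The functions $x_K$ have modulus $1$, and $\int x_Kx_{K'}\,d\mu=0$ for $K\ne K'$.

Suppose first that $f$ depends only on the coordinates in a finite set $B$. Then $f$ is a linear combination of the $x_C$ with $C\subset B$, and by (2) $U_\gamma f$ is a combination of the $x_C$ with $C\subset\gamma B$. All these $C$ have at most $|B|$ elements. So if $|K|>|B|$, then $\int x_K\,U_\gamma f\,d\mu=0$ for every $\gamma$. The bounded function $x_K$ kills all of $G_\Gamma(f)$ but does not kill $x_K\in L^1$, so $f$ is not cyclic. The same argument handles finitely many local functions, with $B$ containing all the coordinates they use.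

The natural next move is to approximate a general $f\in L^1$ by a local $\tilde f$ with $\|f-\tilde f\|_1\le\delta$. Let $h=\sum_\gamma a_\gamma U_\gamma f$ be a finite combination, and let $|K|>|B|$. Then
$$1-\|h-x_K\|_1\ \le\ \Big|\int x_K\,h\,d\mu\Big|\ =\ \Big|\int x_K\sum_\gamma a_\gamma U_\gamma(f-\tilde f)\,d\mu\Big|\ \le\ \delta\sum_\gamma|a_\gamma| .$$
This is where the argument stops. It forbids good approximations with $\sum|a_\gamma|<1/(2\delta)$, say, and nothing more. The coefficients may be as large as they like. If we choose $\tilde f$ after the coefficients, so that $\delta\sum|a_\gamma|$ is small, then $B$ depends on the coefficients, and so does the function $x_K$ that was supposed to be hard to approximate. We need test functions fixed in advance, and an obstruction that depends neither on the size of the coefficients nor on the size of $B$. A dimension has this property: the span of $m|V|$ vectors has dimension at most $m|V|$, whatever the coefficients. That is why a finite model $V$ will enter.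

## 4. Sign patterns of a linear space

A dimension bound must be turned into a count that tolerates errors. The count will be of sign patterns. Put $\operatorname{sgn}(t)=1$ for $t\ge0$ and $\operatorname{sgn}(t)=-1$ for $t<0$.

Recall that a family $\mathcal F$ of subsets of a finite set *shatters* $I$ if every subset of $I$ has the form $I\cap Z$ with $Z\in\mathcal F$. The Sauer–Shelah lemma says that a family of subsets of an $N$-point set that shatters no set of $d+1$ points has at most $\sum_{i\le d}\binom Ni$ members. For example, the initial segments of $\{1,\dots,N\}$ shatter no two-point set $\{i<j\}$, since $\{j\}$ is never cut out. With $d=1$ the bound is $1+N$, and there are exactly $N+1$ initial segments.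

**Fact 1.** Let $M\subset\mathbb R^N$ be a linear subspace with $\dim M\le d$. Then at most $\sum_{i\le d}\binom Ni$ sign patterns $(\operatorname{sgn}x_i)_i$ arise from $x\in M$.

*Proof.* Suppose the sets $\{i:x_i\ge0\}$, $x\in M$, shatter an index set $I$ with $|I|=d+1$. The restriction $M|_I$ is a proper subspace of $\mathbb R^I$, so some nonzero $c\in\mathbb R^I$ is orthogonal to it. Replacing $c$ by $-c$ if necessary, we may assume that some $c_i$ is negative. By shattering there is $x\in M$ with $x_i\ge0$ exactly when $c_i\ge0$, for all $i\in I$. Then $c_ix_i\ge0$ for every $i\in I$, and $c_ix_i>0$ wherever $c_i<0$, because there $x_i<0$. So $\sum_{i\in I}c_ix_i>0$, which contradicts $c\perp M|_I$. Hence no set of $d+1$ points is shattered, and the Sauer–Shelah lemma gives the bound. $\square$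

**Fact 2.** Let $H(x)=-x\log_2x-(1-x)\log_2(1-x)$, with $H(0)=0$. For $0\le x\le\frac12$ we have $\sum_{i\le xN}\binom Ni\le2^{H(x)N}$. Moreover $H(1/100)<0.082$.

*Proof.* The case $x=0$ is trivial. For $0<x\le\frac12$ we have $x/(1-x)\le1$, so for $i\le xN$
$$x^i(1-x)^{N-i}=(1-x)^N\Big(\frac x{1-x}\Big)^i\ge(1-x)^N\Big(\frac x{1-x}\Big)^{xN}=2^{-H(x)N}.$$
Therefore $1=(x+(1-x))^N\ge\sum_{i\le xN}\binom Ni x^i(1-x)^{N-i}\ge2^{-H(x)N}\sum_{i\le xN}\binom Ni$. For the number, $0.01\cdot\log_2100<0.0665$. Since $\ln(100/99)<1/99$, also $0.99\cdot\log_2(100/99)<0.01/\ln2<0.0145$. The sum is below $0.082$. $\square$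

In particular a subspace of $\mathbb R^N$ of dimension at most $N/100$ has at most $2^{0.082N}$ sign patterns, and a Hamming ball of radius $N/100$ in $\{\pm1\}^N$ has at most $2^{0.082N}$ points. Together, the sign vectors within $N/100$ of some sign pattern of the subspace number at most $2^{0.164N}$, a tiny part of all $2^N$.

## 5. A finite model and a space of dimension $2m|V|$

We now begin the proof of Theorem 1, by contradiction and for both parts at once. Put $\varepsilon=\alpha/800$ and
$$e(t)=t\ \text{ in case (i)},\qquad e(t)=\mathbf 1_{[t\ge1/k]}\ \text{ in case (ii)}.$$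
Suppose the conclusion fails for $h_w=\sum_{s}\sum_{\gamma\in E}a_{w,s,\gamma}U_\gamma f_s$. Only finitely many coefficients occur, so a single finite set $E\subset\Gamma$ serves for all $w$ and $s$.

**Step 1 (passing to local functions).** The purpose is to replace each $f_s$ by a function of finitely many coordinates without losing the strict inequality that we assumed. The coefficients are already fixed, so this is harmless. We claim that there are a finite $B\subset\Gamma$ and measurable $\varphi_s:L^B\to\mathbb C$ such that, with $\tilde f_s(\omega)=\varphi_s((\omega(b))_{b\in B})$ and $\tilde h_w=\sum_{s,\gamma}a_{w,s,\gamma}U_\gamma\tilde f_s$,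
$$\sum_{w\in W}\int e\big(|\tilde h_w-g_w|\big)\,d\mu<\varepsilon. \tag{4}$$
In case (i), functions of finitely many coordinates are dense in $L^1$, and the $U_\gamma$ are isometries, so
$$\sum_w\|\tilde h_w-h_w\|_1\le\sum_{w,s,\gamma}|a_{w,s,\gamma}|\,\|\tilde f_s-f_s\|_1 ,$$
which can be made smaller than $\varepsilon-\sum_w\|h_w-g_w\|_1>0$. In case (ii), functions of finitely many coordinates are dense in $L^0$ for convergence in measure. The $U_\gamma$ preserve the distribution of a function, and a fixed finite linear combination is continuous for convergence in measure. So we can make $\sum_w\mu(|\tilde h_w-h_w|\ge\frac1{2k})$ smaller than $\varepsilon-\sum_w\mu(|h_w-g_w|\ge\frac1{2k})>0$. If $|h_w-g_w|<\frac1{2k}$ and $|\tilde h_w-h_w|<\frac1{2k}$, then $|\tilde h_w-g_w|<\frac1k$. Hence $\mu(|\tilde h_w-g_w|\ge\frac1k)$ is at most the sum of the two measures above, and (4) follows.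

**Step 2 (transfer to a finite model).** The purpose is to imitate $\tilde h_w$ and $g_w$ on a finite set $V$, where dimensions can be counted. Let $S$ be a finite subset of $\Gamma$ with
$$S\supset E\cup B\cup F\cup EB,\qquad |S|\ge 32n^2\cdot16(n+1),$$
which exists because $\Gamma$ is infinite. Take $V$ and $V_0$ from the definition of soficity for this $S$ and $\eta=\frac12$. (For $F_2$ we may take $V_0=V$.) Since $V_0$ is nonempty, (b) gives $|V|\ge|S|$.

For a labeling $y\in L^V$ and $v\in V$ put
$$\Phi_s(y)(v)=\varphi_s\big((y(v\cdot b))_{b\in B}\big),\qquad H_w(y)(v)=\sum_{s}\sum_{\gamma\in E}a_{w,s,\gamma}\,\Phi_s(y)(v\cdot\gamma),$$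
and let $G_w(y)(v)=1$ if $\mathbf 1_A(y(v\cdot b))=w(b)$ for all $b\in F$, and $G_w(y)(v)=0$ otherwise. Let $v\in V_0$. By (a), for $\gamma\in E$,
$$\Phi_s(y)(v\cdot\gamma)=\varphi_s\big((y((v\cdot\gamma)\cdot b))_{b\in B}\big)=\varphi_s\big((y(v\cdot\gamma b))_{b\in B}\big),$$
which is formula (2) with $\omega(c)$ replaced by $y(v\cdot c)$. So $H_w(y)(v)$ and $G_w(y)(v)$ are obtained from the labels $y(v\cdot c)$, $c\in EB\cup F$, exactly as $\tilde h_w(\omega)$ and $g_w(\omega)$ are obtained from the labels $\omega(c)$. By (b) the points $v\cdot c$ are distinct, so if $y$ has law $\lambda^V$ these labels are independent of law $\lambda$ in both cases. Hence for each $w$ the pair $(H_w(y)(v),G_w(y)(v))$ has the law of $(\tilde h_w,g_w)$ under $\mu$, and (4) becomes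
$$\sum_{w\in W}\mathbb E\,e\big(|H_w(y)(v)-G_w(y)(v)|\big)<\varepsilon\qquad\text{for every }v\in V_0,\ \text{when }y\sim\lambda^V. \tag{5}$$

Now the dimension. The array $(H_w(y)(v))_{w\in W,v\in V}$ is the image of $(\Phi_s(y)(v))_{s,v}\in\mathbb C^{m|V|}$ under a linear map made of the coefficients $a_{w,s,\gamma}$ and the bijections of $V$. This map does not depend on $y$. So for all $y$ the array lies in one fixed complex subspace of $\mathbb C^{W\times V}$ of complex dimension at most $m|V|$. Let $M\subset\mathbb R^{W\times V}$ be the set of real parts of elements of that subspace. It is a real linear space, and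
$$\dim_{\mathbb R}M\le2m|V|. \tag{6}$$
The ambient space has dimension $k|V|$, and by (1) $k$ is enormously larger than $m$. Neither the size of $B$ nor the size of the coefficients enters (6).

## 6. Why one configuration is not enough, and $k$ configurations are

At this point one would like to finish as follows. Take a random $y$. The array $G(y)=(G_w(y)(v))$ is close to the array $H(y)$, whose real part lies in the small space $M$. So $M$ must come close to every typical $G(y)$, and counting sign patterns should make this impossible.

It does not, for two reasons. First, $G(y)$ is determined by the $|V|$ bits $\mathbf 1_A(y(u))$, so there are at most $2^{|V|}$ such arrays. That is far below $2^{k|V|}$, and no contradiction with a space of dimension $2m|V|$ is in sight. Second, for each $v$ at most one word $w$ has $G_w(y)(v)=1$, and such sparse arrays are easy targets for signs. Choose distinct real numbers $t_w$, $w\in W$, and let $M'$ be the space of arrays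
$$x(w,v)=a_v+b_vt_w+c_vt_w^2 ,\qquad \dim M'\le3|V| .$$
If at site $v$ the word is $w_0\in W$, use $\delta-(t_w-t_{w_0})^2$ with $\delta>0$ smaller than every $(t_w-t_{w'})^2$, $w\neq w'$. This is positive at $w=w_0$ and negative at every other $w$. If the word at $v$ is not in $W$, use the constant $-1$. So every $G(y)$ is reproduced in sign, without a single error, by a space of dimension at most $3|V|$. For $m\ge2$ this is within the bound (6). A sign count based on one configuration therefore cannot succeed.

What we have not used is that $M$ is *the same for all $y$*. Take $k$ configurations $y^{(1)},\dots,y^{(k)}$ and real signs $c_1,\dots,c_k$. Then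
$$\operatorname{Re}\sum_{j=1}^kc_jH_w(y^{(j)})(v)\quad\text{still defines an element of } M ,$$
with no increase in dimension. It should approximate $\sum_jc_jG_w(y^{(j)})(v)$. If at a site $v$ the $k$ configurations display the $k$ words of $W$, each exactly once and in random order, then this sum is $c_j$ for the $j$ at which the word $w$ is displayed. It is a sign at *every* $w\in W$, and the sign vector at $v$ is random with about $k$ bits of freedom. The array has turned from sparse to full, and it now carries far more information than $M$ can hold.

The price is that the $k$ configurations are strongly dependent on each other. But (5) is a statement about the expectation for one configuration at a time. It can be added over $j$ as soon as each $y^{(j)}$ separately has law $\lambda^V$. This is why $W$ consists of words of equal probability: replacing a word of $W$ by a uniformly random word of $W$ does not change the law. In the small picture with $W=\{01,10\}$, wherever the bits in the window read $01$ or $10$, one configuration receives $01$ and the other $10$, a fair coin deciding which is which. With $c=(1,-1)$, the signed sum at such a site is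 $(1,-1)$ or $(-1,1)$ in the coordinates $(01,10)$.

## 7. Disjoint windows and the coupling

**Step 3 (packing).** The purpose is to find many sites whose windows do not overlap, so that words can be exchanged independently. For $v\in V$ write $v\cdot F=\{v\cdot b:b\in F\}$. Let $T\subset V_0$ be maximal such that the sets $v\cdot F$, $v\in T$, are pairwise disjoint. By maximality, for each $v\in V_0$ there are $u\in T$ and $a,b\in F$ with $v\cdot a=u\cdot b$ (if $v\in T$, take $u=v$ and $a=b$). Since $v\mapsto v\cdot a$ is a bijection of $V$, the triple $(u,a,b)$ determines $v$. Hence $|V_0|\le n^2|T|$, and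
$$|T|\ge\frac{|V_0|}{n^2}\ge\frac{|V|}{2n^2},\qquad\text{so}\qquad |T|\ge\frac{|S|}{2n^2}\ge16(n+1). \tag{7}$$

**Step 4 (coupling).** The purpose is to build the $k$ configurations, check their laws, and bound the expected number of wrong signs. Choose independent random variables as follows:

* bits $\beta(u)$, $u\in V$, equal to $1$ with probability $p$ and to $0$ with probability $q$;
* labels $z^1(u)\sim\lambda(\cdot\,|\,A)$ with values in $A$, and $z^0(u)\sim\lambda(\cdot\,|\,L\setminus A)$ with values in $L\setminus A$, for $u\in V$;
* uniformly random bijections $\pi_v:\{1,\dots,k\}\to W$, $v\in T$.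

Call $(\beta(v\cdot b))_{b\in F}$ the word of $\beta$ at $v$, and let
$$R=\{v\in T:\ \text{the word of }\beta\text{ at }v\text{ lies in }W\}.$$
For $1\le j\le k$ define $\beta^{(j)}$ by
$$\beta^{(j)}(v\cdot b)=\pi_v(j)(b)\quad(v\in R,\ b\in F),\qquad \beta^{(j)}=\beta\ \text{ elsewhere}.$$
This is well defined: for a fixed $v$ the points $v\cdot b$ are distinct by (b), and windows of different $v\in T$ are disjoint. Finally put $y^{(j)}(u)=z^{\beta^{(j)}(u)}(u)$.

*Each $y^{(j)}$ has law $\lambda^V$.* Fix $j$. First we show that $\beta^{(j)}$ has the law of $\beta$. Let $\beta^*\in\{0,1\}^V$ be a fixed configuration, let $R^*$ be the set of $v\in T$ at which its word lies in $W$, let $w^*_v$, $v\in R^*$, be these words, and let $O=V\setminus\bigcup_{v\in R^*}v\cdot F$. Passing from $\beta$ to $\beta^{(j)}$ replaces words of $W$ by words of $W$ and leaves the windows of $T\setminus R$ untouched, so $\beta^{(j)}$ has its words of $W$ at exactly the sites of $R$. Hence $\beta^{(j)}=\beta^*$ if and only if $\beta=\beta^*$ on $O$, the word of $\beta$ at each $v\in R^*$ lies in $W$, and $\pi_v(j)=w_v^*$ for each $v\in R^*$. By independence,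
$$P(\beta^{(j)}=\beta^*)=P(\beta|_O=\beta^*|_O)\cdot(k\kappa)^{|R^*|}\cdot k^{-|R^*|}=P(\beta|_O=\beta^*|_O)\cdot\kappa^{|R^*|}=P(\beta=\beta^*).$$
The last equality holds because each word of $W$ has the same probability $\kappa$. So $\beta^{(j)}$ consists of independent bits with parameter $p$. It is a function of $\beta$ and the $\pi_v$, so it is independent of the labels $z^0,z^1$. Therefore the $y^{(j)}(u)$ are independent, with law $p\,\lambda(\cdot\,|\,A)+q\,\lambda(\cdot\,|\,L\setminus A)=\lambda$.

*The signed sums.* Let $c_j=1$ for $j\le\lfloor k/2\rfloor$ and $c_j=-1$ otherwise. By construction $\mathbf 1_A(y^{(j)}(u))=\beta^{(j)}(u)$. So for $v\in R$ we have $G_w(y^{(j)})(v)=\mathbf 1[\pi_v(j)=w]$, and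
$$\sum_{j=1}^kc_j\,G_w(y^{(j)})(v)=c_{\pi_v^{-1}(w)}=:\tau_{w,v}\in\{\pm1\}\qquad(v\in R,\ w\in W). \tag{8}$$
Let $\mathfrak B\subset\{\pm1\}^W$ be the set of sign vectors with exactly $\lfloor k/2\rfloor$ entries $+1$. The central binomial coefficient is the largest of the $k+1$ coefficients with sum $2^k$, so
$$|\mathfrak B|=\binom k{\lfloor k/2\rfloor}\ge\frac{2^k}{k+1}. \tag{9}$$
Since $\pi_v$ is a uniformly random bijection, $(\tau_{w,v})_{w\in W}$ is uniform on $\mathfrak B$. The bijections are independent of each other and of $\beta$, which determines $R$. So conditionally on $R$ the vectors $(\tau_{w,v})_w$, $v\in R$, are independent and uniform on $\mathfrak B$.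

*The wrong signs.* Put
$$Q(w,v)=\operatorname{Re}\sum_{j=1}^kc_jH_w(y^{(j)})(v).$$
The $c_j$ are real and all arrays $H(y^{(j)})$ lie in the same complex subspace, so $Q\in M$. Let $D$ be the number of pairs $(w,v)\in W\times R$ with $\operatorname{sgn}Q(w,v)\ne\tau_{w,v}$. For such a pair $|Q(w,v)-\tau_{w,v}|\ge1$: either $\tau_{w,v}=1$ and $Q(w,v)<0$, or $\tau_{w,v}=-1$ and $Q(w,v)\ge0$. Inserting (8) and taking absolute values inside the sum,
$$1\le\Big|\operatorname{Re}\sum_{j}c_j\big(H_w(y^{(j)})(v)-G_w(y^{(j)})(v)\big)\Big|\le\sum_{j=1}^k\big|H_w(y^{(j)})(v)-G_w(y^{(j)})(v)\big| .$$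
In case (i) this says $\sum_je(|H_w(y^{(j)})(v)-G_w(y^{(j)})(v)|)\ge1$. In case (ii) one of the $k$ summands is at least $\frac1k$, its value under $e$ is $1$, and the same inequality holds. (This is the reason for the threshold $\frac1k$ in $e$, and hence for $\frac1{2k}$ in the theorem.) Since $e\ge0$, we may bound $D$ by summing over all $w\in W$ and all $v\in T$, and apply (5) to each $y^{(j)}$ separately, using $T\subset V_0$:
$$\mathbb E D\ \le\ \sum_{j=1}^k\sum_{v\in T}\sum_{w\in W}\mathbb E\,e\big(|H_w(y^{(j)})(v)-G_w(y^{(j)})(v)|\big)\ \le\ k\,\varepsilon\,|T|. \tag{10}$$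
Compare this with the number $k|R|$ of signs, which is typically about $k\alpha|T|$. The expected share of wrong signs is of order $\varepsilon/\alpha=1/800$.

## 8. Too many sign vectors for one subspace

**Step 5 (counting).** The purpose is to fix the random set $R$ and contradict Section 4.

*Choice of $R_0$.* By Markov's inequality and (10), $P(D>4k\varepsilon|T|)\le\frac14$. The words of $\beta$ at the sites of $T$ are independent, and each lies in $W$ with probability $\alpha$. So $|R|\sim\mathrm{Bin}(|T|,\alpha)$ has variance at most $\alpha|T|$, and Chebyshev's inequality with (3) and (7) gives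
$$P\big(|R|<\tfrac12\alpha|T|\big)\le\frac{\alpha|T|}{(\alpha|T|/2)^2}=\frac4{\alpha|T|}\le\frac{4(n+1)}{16(n+1)}=\frac14 .$$
So with probability at least $\frac12$ both $|R|\ge\frac12\alpha|T|$ and
$$D\le4k\varepsilon|T|\le\frac{8\varepsilon}{\alpha}\,k|R|=\frac1{100}\,k|R| .$$
Averaging over the possible values of $R$, we find a fixed set $R_0\subset T$ with $P(R=R_0)>0$ and $r:=|R_0|\ge\frac12\alpha|T|>0$ such that, with $N:=kr$,
$$P\big(D\le\tfrac1{100}N\ \big|\ R=R_0\big)\ge\tfrac12 .$$
Given $R=R_0$, the array $\tau$ is uniform on $\mathfrak B^{R_0}\subset\{\pm1\}^{W\times R_0}$. The inequality $D\le N/100$ says that $\tau$ lies within Hamming distance $N/100$ of the sign pattern of $Q|_{W\times R_0}$, a vector of $M|_{W\times R_0}$. Therefore at least half of the elements of $\mathfrak B^{R_0}$ lie within Hamming distance $N/100$ of the sign pattern of some vector of $M|_{W\times R_0}\subset\mathbb R^N$.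

*The dimension is small.* By (6), (7), the bound $|T|\le2r/\alpha$, (3) and (1), in this order,
$$\dim M|_{W\times R_0}\le2m|V|\le4mn^2|T|\le\frac{8mn^2r}{\alpha}\le8mn^2(n+1)\,r\le\frac{kr}{100}=\frac N{100}.$$
This is the only place where (1) is used at full strength: the exponentially large $k$ beats the polynomial loss $n^2(n+1)$ from packing and from the size of $\alpha$.

*Contradiction.* By Facts 1 and 2, $M|_{W\times R_0}$ has at most $2^{0.082N}$ sign patterns, and each Hamming ball of radius $N/100$ has at most $2^{0.082N}$ points. With (9),
$$\frac12\Big(\frac{2^k}{k+1}\Big)^r\le\frac12\,|\mathfrak B|^r\le2^{0.164N}.$$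
Since $r\ge1$, we have $r\log_2(k+1)+1\le r(\log_2(k+1)+1)$, so the left side equals
$$2^{N-r\log_2(k+1)-1}\ \ge\ 2^{N\left(1-\frac{\log_2(k+1)+1}{k}\right)}\ \ge\ 2^{N/2}.$$
For the last inequality, $k\ge800$ by (1). The quotient $(\log_2(k+1)+1)/k$ is below $11/800$ at $k=800$ and decreases as $k$ grows. So $2^{N/2}\le2^{0.164N}$ with $N>0$, which is impossible. This proves Theorem 1 in both cases, and with it Corollary 2. $\blacksquare$

## 9. Other topologies and extensions

In Theorem 3 the letter $p$ is an exponent.

**Theorem 3.** Let $\Gamma$ be a countably infinite sofic group and $(L,\lambda)$ a nontrivial base. For no finite family is the complex linear span of the $\Gamma$-orbits dense in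

* $L^0(X)$ with convergence in measure,
* $L^p(X)$ for any $0<p<\infty$,
* $L^\infty(X)$ with the weak-$*$ topology.

The $L^1$-orbit multiplicity is exactly countably infinite, in the sense that a countable generating family exists.

*Proof.* If the orbit span of $f_1,\dots,f_m\in L^0$ were dense in $L^0$, choose $n$ with (1). For each $w$ there would be $h_w$ in the span with $\mu(|h_w-g_w|\ge\frac1{2k})<\alpha/(800k)$. Summing over the $k$ words contradicts Theorem 1(ii). For $0<p<\infty$, convergence in $L^p$ implies convergence in measure and $g_w\in L^p$, so density in $L^p$ would lead to the same contradiction.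

For $L^\infty$, let $\mathcal S\subset L^\infty$ be the orbit span of a finite family and suppose it is weak-$*$ dense. A continuous functional on $L^1$ is integration against a function $g\in L^\infty$. Since $L^\infty\subset L^1$ on a probability space, this is also a weak-$*$ continuous functional on $L^\infty$. So the inclusion of $(L^\infty,\text{weak-}*)$ into $(L^1,\text{weak})$ is continuous, and the weak closure of $\mathcal S$ in $L^1$ contains $L^\infty$. For linear subspaces the weak closure equals the norm closure, and $L^\infty$ is norm dense in $L^1$. Hence $\mathcal S$ is norm dense in $L^1$, which contradicts Theorem 1(i). Finally, $L^1(X)$ is separable, and a countable dense set is a countable generating family. $\square$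

**Theorem 4.** If $\Gamma$ is countably infinite sofic and a measure-preserving action $\Gamma\curvearrowright Z$ on a standard probability space has a nontrivial Bernoulli shift $X$ as a factor, then $\operatorname{mult}_{L^1}(\Gamma\curvearrowright Z)=\infty$.

*Proof.* Identify $L^1(X)$ with the integrable functions on $Z$ that are measurable for the $\sigma$-algebra pulled back from $X$. The conditional expectation $L^1(Z)\to L^1(X)$ is contractive. It is surjective, because it fixes $L^1(X)$. It is $\Gamma$-equivariant, because the action preserves the measure and maps the pulled-back $\sigma$-algebra to itself. If the orbit span of $f_1,\dots,f_m$ is dense in $L^1(Z)$, its image is the orbit span of the images of the $f_s$, and it is dense in $L^1(X)$, since a continuous surjection maps dense sets to dense sets. So $\operatorname{mult}_{L^1}(Z)\ge\operatorname{mult}_{L^1}(X)=\infty$. $\square$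

## 10. Classification for sofic groups, and the count for finite groups

When $\Gamma$ is finite, everything can be computed. Take $\Gamma=\mathbb Z/2$ and $L=\{0,1\}$ with both atoms of positive mass. Then $X$ has four points $00,01,10,11$, and the nontrivial element exchanges $01$ and $10$. The indicators of $00$, $11$ and $01$ generate, since the translate of the last one is the indicator of $10$. Two functions do not suffice: averaging over the group maps the span of the orbits onto the span of the two averages, but the invariant functions form a space of dimension $3$. So the multiplicity is $3$, the number of orbits, and $3=\frac12(2^2+2^1)$. The general case is the same.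

**Theorem 5.** Let $\Gamma$ be a countable sofic group and $(L,\lambda)$ a nontrivial base. Then $\operatorname{mult}_{L^1}(\Gamma\curvearrowright L^\Gamma)<\infty$ if and only if $\Gamma$ is finite and $\lambda$ is supported on finitely many atoms. If $\lambda$ is supported on exactly $\ell$ atoms and $\Gamma$ is finite, the multiplicity is the number of $\Gamma$-orbits on $\{1,\dots,\ell\}^\Gamma$, namely
$$\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\ell^{\,|\Gamma|/\mathrm{ord}(\gamma)} .$$
For a trivial base the multiplicity is $1$.

*Proof.* If $\Gamma$ is infinite, the multiplicity is infinite by Theorem 1, exactly as in the proof of Corollary 2. If $\Gamma$ is finite and $\lambda$ is not supported on finitely many atoms, then $L^1(L^\Gamma)$ is infinite-dimensional. Finitely many functions have finitely many translates, whose span is finite-dimensional and therefore closed, so the multiplicity is $\infty$.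

Now let $\Gamma$ be finite and $\lambda$ supported on $\ell$ atoms. Then $L^1=\mathbb C^Y$ with $Y=\{1,\dots,\ell\}^\Gamma$, since every point of $Y$ has positive mass. Let $\nu$ be the number of $\Gamma$-orbits on $Y$, and let $P=|\Gamma|^{-1}\sum_{\gamma}U_\gamma$. This is a projection onto the invariant functions, that is, the functions constant on orbits, so $\dim P\mathbb C^Y=\nu$. Moreover $PU_\gamma=P$. If $f_1,\dots,f_m$ generate, every element of $\mathbb C^Y$ is a combination of the $U_\gamma f_s$. Applying $P$, we see that $Pf_1,\dots,Pf_m$ span $P\mathbb C^Y$, and hence $m\ge\nu$. Conversely, choose one point from each orbit. Since $U_\gamma\mathbf 1_{\{\omega\}}=\mathbf 1_{\{\gamma\cdot\omega\}}$, the translates of the $\nu$ indicators of these points are the indicators of all points of $Y$, and they span $\mathbb C^Y$. So the multiplicity is $\nu$.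

Burnside's lemma says that $\nu$ is the average over $\gamma\in\Gamma$ of the number of points fixed by $\gamma$. The point $\omega$ is fixed by $\gamma$ if and only if $\omega(\gamma^{-1}g)=\omega(g)$ for all $g$, which means that $\omega$ is constant on each of the $|\Gamma|/\mathrm{ord}(\gamma)$ cosets $\langle\gamma\rangle g$. There are $\ell^{|\Gamma|/\mathrm{ord}(\gamma)}$ such $\omega$, which gives the formula. For a trivial base $X$ is a single point up to null sets, so $L^1=\mathbb C$ and the multiplicity is $1$. $\square$
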